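\title{Subgroups of countable groups that are coarsely equivalent to abelian groups}

\begin{abstract}
We characterize the countable groups that are coarsely equivalent to a countable abelian group. They are the groups $G$ whose finitely generated subgroups are all virtually abelian and in which the conjugates of each element fall into finitely many classes of the relation ``$u^m=v^m$ for some $m\ge 1$''. Every such group is even bijectively coarsely equivalent to a countable abelian group. It follows that the class of groups coarsely equivalent to an abelian group, and the class of groups bijectively coarsely equivalent to an abelian group, coincide and are closed under taking subgroups.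
\end{abstract}

\section{The problem and the result}\label{sec:intro}

A metric is \emph{proper} if all closed balls are compact. Every countable group $G$ carries a proper left-invariant metric, and in such a metric all balls are finite. For a finitely generated group a word metric is an example, but no finite generating set is needed, and this makes it possible to speak of the large-scale geometry of groups such as $\mathbb Q$ or $\bigoplus_{\mathbb N}\mathbb Z/2$. The metric is not unique; the notions that do not depend on it are the following.

A map $f\colon X\to Y$ between metric spaces is \emph{bornologous} if for every $\delta<\infty$ the number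
\[
\omega_f(\delta)=\sup\{\operatorname{diam} f(A): A\subset X,\ \operatorname{diam}A\le\delta\}
\]
is finite. It is a \emph{coarse equivalence} if, moreover, there are a bornologous map $g\colon Y\to X$ and a constant $K$ such that $\operatorname{dist}(g f(x),x)\le K$ and $\operatorname{dist}(f g(y),y)\le K$ for all $x\in X$, $y\in Y$; then $X$ and $Y$ are \emph{coarsely equivalent}, and they are \emph{bijectively coarsely equivalent} if $f$ and $g$ can be taken bijective. A map $f\colon X\to Y$ is a \emph{coarse embedding} if it is a coarse equivalence between $X$ and the subspace $f(X)\subset Y$. For any two proper left-invariant metrics $d,\rho$ on a countable group $G$ the identity map $(G,d)\to(G,\rho)$ is a coarse equivalence, so all these notions make sense for countable groups.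

Let $\mathcal A_b$, $\mathcal A_c$ and $\mathcal A_e$ be the classes of countable groups that are, respectively, bijectively coarsely equivalent to, coarsely equivalent to, and coarsely embeddable into a countable abelian group. The restriction of a coarse embedding to a subgroup is a coarse embedding, so $\mathcal A_e$ is closed under taking subgroups. The following question is posed in~\cite{BHZ}.

\medskip
\noindent\textbf{Problem.} \emph{Are the classes $\mathcal A_b$ and $\mathcal A_c$ closed under taking subgroups?}
\medskip

Subgroups of abelian groups are abelian, so one expects a positive answer. Restriction does not give it. A coarse equivalence $\varphi\colon G\to A$ sends a subgroup $H$ to a subset of $A$ that need not be close to a subgroup: the bijection $(x,y)\mapsto(x,y+|x|)$ of $\mathbb Z^2$ and its inverse change distances by at most a factor $2$ in the $\ell^1$-metric, and the image of $\mathbb Z\times0$ is the graph of $|x|$, which is not at bounded distance from any set invariant under $a\mapsto -a$. The abelian model of $H$ has to be built from scratch, and for this one needs to know the algebraic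 structure of the groups in $\mathcal A_c$.

In a group $G$ write $u\sim v$ if $u^m=v^m$ for some $m\ge1$. This is an equivalence relation: $u^m=v^m$ and $v^n=w^n$ give $u^{mn}=w^{mn}$.

\begin{theorem}\label{thm:main}
For a countable group $G$ the following are equivalent.
\begin{itemize}
\item[(a)] $G\in\mathcal A_b$.
\item[(b)] $G\in\mathcal A_c$.
\item[(c)] $G\in\mathcal A_e$, and every finitely generated subgroup of $G$ is virtually abelian.
\item[(d)] Every finitely generated subgroup of $G$ is virtually abelian, and for each $g\in G$ the conjugates of $g$ fall into finitely many classes of the relation $\sim$.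
\end{itemize}
\end{theorem}

Both parts of condition (c) pass to subgroups, which answers the question.

\begin{corollary}\label{cor:answer}
$\mathcal A_b=\mathcal A_c$, and this class is closed under taking subgroups.
\end{corollary}

The following examples show what condition (d) allows and what it excludes.

\begin{example}\label{ex:positive}
A finitely generated virtually abelian group $G$ satisfies (d): if $B\lhd G$ is abelian of finite index and $g^m\in B$, then $g^m$ has at most $[G:B]$ conjugates. A countable locally finite group satisfies (d), since all its elements are equivalent to $1$. The direct sum $G$ of countably many copies $\langle a_i,s_i\rangle$ of the infinite dihedral group ($s_i^2=1$, $s_ia_is_i^{-1}=a_i^{-1}$) satisfies (d), since finitely many elements lie in a finite product $P$ of the factors and the conjugates in $G$ of an element of $P$ are its conjugates in $P$. This group is not virtually abelian: a subgroup of finite index contains some $s_is_k$ with $i\ne k$ and some $a_i^m$ with $m\geq 1$, and these do not commute.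
\end{example}

\begin{example}\label{ex:wreath}
Let $F$ be an infinite countable locally finite group, let $B$ be the free abelian group with basis $(\delta_x)_{x\in F}$, and let $G=B\rtimes F$ with $y\delta_xy^{-1}=\delta_{yx}$. A finitely generated subgroup of $G$ has finite image in $F$, so it is virtually abelian. The conjugates $\delta_x$ of $\delta_1$ are pairwise inequivalent. Thus (d) fails, and since (c) fails while its second part holds, $G$ does not even belong to $\mathcal A_e$.
\end{example}

The implication (a)$\Rightarrow$(b) is trivial. The other three are statements about one object, a Lie algebra $\mathfrak g(G)$ over $\mathbb Q$ on which $G$ acts, defined in Section~\ref{sec:lie} for every group whose finitely generated subgroups are virtually nilpotent; condition (d) says that $\mathfrak g(G)$ is abelian and has finite $G$-orbits. Section~\ref{sec:embed} shows by a growth argument that for $G\in\mathcal A_e$ the algebra $\mathfrak g(G)$ is a union of finite-dimensional $G$-invariant ideals, which gives (c)$\Rightarrow$(d). Section~\ref{sec:equiv} shows that for $G\in\mathcal A_c$ commutators are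 too short for $\mathfrak g(G)$ to be nonabelian, which gives (b)$\Rightarrow$(c). Section~\ref{sec:bijection} constructs the bijection required for (d)$\Rightarrow$(a).

\section{Coarse maps between groups, and background}\label{sec:prelim}

We abbreviate ``finitely generated'' to f.g.\ and ``finite-dimensional'' to f.d. A group is \emph{locally virtually nilpotent} (\emph{abelian}) if all its f.g.\ subgroups are virtually nilpotent (abelian). Abelian target groups are written additively. We put $[a,b]=a^{-1}b^{-1}ab$; commutators and Lie brackets of several entries are left-normed, $[a,b,c]=[[a,b],c]$; and $\gamma_1(Q)=Q$, $\gamma_{i+1}(Q)=[\gamma_i(Q),Q]$ is the lower central series of a group or Lie algebra $Q$.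

\subsection*{Coarse maps without metrics}

\begin{lemma}\label{lem:dictionary}
Let $f,f'\colon G\to G'$ be maps between countable groups.
\begin{itemize}
\item[(i)] $f$ is bornologous if and only if for each finite $S\subset G$ the set $\{f(g)^{-1}f(gs): g\in G,\ s\in S\}$ is finite.
\item[(ii)] $\sup_g\operatorname{dist}(f(g),f'(g))<\infty$ if and only if the set $\{f(g)^{-1}f'(g):g\in G\}$ is finite.
\item[(iii)] $f$ is a coarse embedding if and only if it is bornologous and for each finite $E\subset G'$ the set $\{g^{-1}h: f(g)^{-1}f(h)\in E\}$ is finite.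
\end{itemize}
\end{lemma}

\begin{proof}
By left invariance $\operatorname{dist}(g,h)=\operatorname{dist}(1,g^{-1}h)$, and a subset of a group is bounded if and only if it is finite. This gives (i) and (ii). For (iii), let $f$ be a coarse embedding, with $\psi\colon f(G)\to G$ bornologous and $\operatorname{dist}(\psi f(g),g)\le K$. If $f(g)^{-1}f(h)$ lies in the ball of radius $\delta$ about $1$, then $\operatorname{dist}(g,h)\le\omega_\psi(\delta)+2K$. Conversely, assume the condition and let $\psi\colon f(G)\to G$ be any map with $f\psi=\mathrm{id}$. The condition says that $\psi$ is bornologous, and for $E=\{1\}$ it says that $\psi f$ is at bounded distance from the identity.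
\end{proof}

The conditions in (iii) are inherited by the restriction of $f$ to a subgroup, which is the closure property of $\mathcal A_e$. The case $E=\{1\}$ shows that a coarse embedding is at most $c$-to-one for some $c<\infty$. A coarse equivalence is a coarse embedding (restrict the inverse map to the image), so $\mathcal A_c\subset\mathcal A_e$.

For a f.g.\ group $H$, $|\cdot|_H$ denotes the word length with respect to a finite symmetric generating set; another generating set changes it by a bounded factor. If $H\le K$ are f.g., then $|h|_K\le C|h|_H$ for $h\in H$, and if $[K:H]<\infty$, then also $|h|_H\le C(|h|_K+1)$.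

The next lemma attaches to a f.g.\ subgroup $H$ the abelian group of all displacements caused by moving along $H$, from any starting point in $G$.

\begin{lemma}\label{lem:increments}
Let $\varphi\colon G\to A$ be a bornologous map to a countable abelian group and let $H\le G$ be f.g. The subgroup $A_H$ of $A$ generated by all $\varphi(gh)-\varphi(g)$, $g\in G$, $h\in H$, is f.g., and there is $C$ with
\begin{equation}\label{eq:increments}
|\varphi(gh)-\varphi(g)|_{A_H}\le C|h|_H\qquad(g\in G,\ h\in H).
\end{equation}
\end{lemma}

\begin{proof}
Let $S$ be a finite symmetric generating set of $H$. The set $E=\{\varphi(gs)-\varphi(g):g\in G,\ s\in S\}$ is finite by Lemma~\ref{lem:dictionary}(i), and symmetric because $\varphi(g)-\varphi(gs)=\varphi(gs\cdot s^{-1})-\varphi(gs)$. For $h=s_1\cdots s_r$ the difference $\varphi(gh)-\varphi(g)$ is the sum of the $r$ elements $\varphi(gs_1\cdots s_i)-\varphi(gs_1\cdots s_{i-1})$ of $E$.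
\end{proof}

\subsection*{Lattices}
A \emph{lattice} in a f.d.\ $\mathbb Q$-vector space $W$ is a f.g.\ subgroup that spans $W$. It is free abelian, and a $\mathbb Z$-basis of it is a $\mathbb Q$-basis of $W$; hence it is discrete and cocompact in $W\otimes\mathbb R$. If $P,P'$ are lattices in $W$, then $mP\subset P'$ for some $m\ge1$, so $P\cap P'$ is a lattice of finite index in both.

Let $B$ be a f.g.\ abelian group and $q\colon B\to B\otimes\mathbb R$ the natural map, the target carrying a Euclidean norm $|\cdot|$. The kernel of $q$ is finite and its image is a lattice in $B\otimes\mathbb Q$, so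
\begin{equation}\label{eq:abelianlength}
C^{-1}|q(a)|\le |a|_B\le C(|q(a)|+1)\qquad(a\in B).
\end{equation}
If $B'\le B$ has torsion-free rank $\operatorname{rk}B'=n$, then $q(B')$ is a discrete subgroup of an $n$-dimensional subspace, so $B'$ has $O(R^n)$ elements with $|a|_B\le R$.

\subsection*{Nilpotent groups}
Let $Q$ be a f.g.\ nilpotent group. Its subgroups are f.g., it has a torsion-free subgroup of finite index, and it is amenable. Its Hirsch length is $h(Q)=\sum_i\operatorname{rk}(\gamma_i(Q)/\gamma_{i+1}(Q))$. If $Q$ has class $\kappa$ and is generated by $s_1,\dots,s_q$, then $\gamma_\kappa(Q)$ is central, the $\kappa$-fold commutator $Q^\kappa\to\gamma_\kappa(Q)$ is a homomorphism in each entry, and $\gamma_\kappa(Q)$ is generated by the commutators $[s_{i_1},\dots,s_{i_\kappa}]$. By the Bass--Guivarc'h formula, the number of elements in the $r$-ball of $Q$ is bounded above and below by constant multiples of $r^D$, where $D=\sum_i i\operatorname{rk}(\gamma_i(Q)/\gamma_{i+1}(Q))\ge h(Q)$. By Gromov's theorem, a f.g.\ group whose $r$-balls have polynomially many elements is virtually nilpotent.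

\section{The Lie algebra of a locally virtually nilpotent group}\label{sec:lie}

The relation $\sim$ forgets torsion and finite index. The Malcev correspondence turns what remains into linear algebra.

\subsection*{The Malcev correspondence}
On a nilpotent Lie algebra $\mathfrak n$ over $\mathbb Q$ the Baker--Campbell--Hausdorff (BCH) product
\[
x*y=x+y+\tfrac12[x,y]+\cdots
\]
is a finite sum: $x+y$ plus a universal rational combination of brackets of length $\ge2$ in the letters $x,y$. It makes $\mathfrak n$ a group in which the $n$-th power of $x$ is $nx$ for $n\in\mathbb Z$. Subalgebras are subgroups, and Lie homomorphisms are group homomorphisms. We use the following facts of Malcev's theory; see \cite{Rag}, \cite{Seg}. To each f.g.\ torsion-free nilpotent group $\Gamma$ there belong a nilpotent Lie algebra $\mathfrak l(\Gamma)$ over $\mathbb Q$ of dimension $h(\Gamma)$ and an injective homomorphism $\log\colon\Gamma\to(\mathfrak l(\Gamma),*)$ such that: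
\begin{itemize}
\item[(M1)] every element of $\mathfrak l(\Gamma)$ has a positive integer multiple in $\log\Gamma$;
\item[(M2)] an isomorphism $\Gamma\to\Gamma'$ induces a Lie isomorphism $\mathfrak l(\Gamma)\to\mathfrak l(\Gamma')$ compatible with $\log$;
\item[(M3)] conjugation $\delta\mapsto\gamma\delta\gamma^{-1}$ by $\gamma\in\Gamma$ induces $\exp(\operatorname{ad}\log\gamma)$;
\item[(M4)] for $\Delta\le\Gamma$, the set $\{x\in\mathfrak l(\Gamma): mx\in\log\Delta\text{ for some }m\ge1\}$ is a subalgebra, and it is identified with $\mathfrak l(\Delta)$.
\end{itemize}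
For the group of upper unitriangular $3\times3$ integer matrices, $\mathfrak l(\Gamma)$ is the algebra of strictly upper triangular rational matrices and $\log$ is the matrix logarithm.

We record four consequences.
\begin{itemize}
\item[(M5)] \emph{If $[\Gamma:\Delta]<\infty$, then $\mathfrak l(\Delta)=\mathfrak l(\Gamma)$.} Indeed, every element of $\Gamma$ has a positive power in $\Delta$; use (M1) and (M4).
\item[(M6)] \emph{For $\Delta_1,\dots,\Delta_k\le\Gamma$, $\mathfrak l(\langle\Delta_1,\dots,\Delta_k\rangle)$ is the subalgebra $\mathfrak h$ generated by the $\mathfrak l(\Delta_i)$.} It contains each $\mathfrak l(\Delta_i)$, hence $\mathfrak h$. Conversely $\mathfrak h$ is a subgroup for $*$, so it contains $\log\langle\Delta_1,\dots,\Delta_k\rangle$, and it is a $\mathbb Q$-subspace.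
\item[(M7)] \emph{For $y\in\mathfrak l(\Gamma)$, the operator $\operatorname{ad}y$ preserves every subspace preserved by $\exp(\operatorname{ad}y)$ and kills every vector fixed by it.} A nilpotent operator $N$ equals the finite sum $\sum_{i\ge1}(-1)^{i+1}(\exp N-1)^i/i$.
\item[(M8)] \emph{$\Gamma$ is abelian if and only if $\mathfrak l(\Gamma)$ is abelian, and then $\log$ is additive and $\log\Gamma$ is a lattice in $\mathfrak l(\Gamma)$.} If $\mathfrak l(\Gamma)$ is abelian, then $*$ is addition. If $\Gamma$ is abelian, then $[\log\gamma,\log\delta]=0$ by (M3) and (M7), and $\log\Gamma$ spans by (M1).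
\end{itemize}

\subsection*{The direct limit}
Let $G$ be a locally virtually nilpotent group. For each f.g.\ $H\le G$ fix a torsion-free nilpotent subgroup $H_0$ of finite index, and put $\mathfrak l(H)=\mathfrak l(H_0)$; the subscript $0$ keeps this meaning throughout. If $H\le K$ are f.g., then $H_0\cap K_0$ has finite index in $H_0$, and (M4), (M5) give an injective Lie homomorphism $\mathfrak l(H)=\mathfrak l(H_0\cap K_0)\subset\mathfrak l(K)$. It is the only linear map that sends $\log g$ to $\log g$ for all $g$ in some finite-index subgroup of $H_0\cap K_0$, because the logarithms of such a subgroup span $\mathfrak l(H)$. By this uniqueness the maps are compatible with composition, and (taking $H=K$ with two choices of $H_0$) $\mathfrak l(H)$ does not depend on $H_0$. We put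
\[
\mathfrak g=\mathfrak g(G)=\varinjlim\mathfrak l(H)=\bigcup_H\mathfrak l(H),
\]
the limit being taken over the f.g.\ subgroups ordered by inclusion. Every f.d.\ subspace of $\mathfrak g$ lies in some $\mathfrak l(K)$, and $K$ may be replaced by any larger f.g.\ subgroup. By (M2), conjugation by $x\in G$ induces isomorphisms $\mathfrak l(H)\to\mathfrak l(xHx^{-1})$; by the same uniqueness they fit together to an action of $G$ on $\mathfrak g$ by Lie automorphisms, with $x\cdot\mathfrak l(H)=\mathfrak l(xHx^{-1})$.

For $g\in G$ choose a f.g.\ $H\ni g$ and $m\ge1$ with $g^m\in H_0$, and put $\log g=\frac1m\log g^m\in\mathfrak l(H)$. If also $g^n\in H_0$, then $n\log g^m=\log g^{mn}=m\log g^n$, so $m$ does not matter, and $H$ does not matter since the inclusions $\mathfrak l(H)\subset\mathfrak l(K)$ respect logarithms. On a f.g.\ torsion-free nilpotent subgroup of $G$ this is the logarithm of Malcev's theory.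

\begin{lemma}\label{lem:log}
Let $G$ be locally virtually nilpotent, $g,h,x\in G$, and let $K\le G$ be f.g.
\begin{itemize}
\item[(i)] $\log g^n=n\log g$ and $\log(xgx^{-1})=x\cdot\log g$.
\item[(ii)] $\log g=\log h$ if and only if $g\sim h$.
\item[(iii)] Every element of $\mathfrak l(K)$ has a positive integer multiple of the form $\log k$ with $k\in K_0$, and $k$ acts on $\mathfrak l(K)$ as $\exp(\operatorname{ad}\log k)$.
\item[(iv)] $G$ is locally virtually abelian if and only if $\mathfrak g(G)$ is abelian. In this case $K_0$ is abelian and acts trivially on $\mathfrak l(K)$.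
\item[(v)] $G$ satisfies condition \textup{(d)} if and only if $\mathfrak g(G)$ is abelian and every vector of $\mathfrak g(G)$ has a finite $G$-orbit.
\end{itemize}
\end{lemma}

\begin{proof}
Both identities in (i) hold for a suitable power of $g$, which lies in a torsion-free nilpotent subgroup, and we divide by the exponent. For (ii), if $g^m=h^m$, then $m\log g=m\log h$; conversely choose a f.g.\ $H\ni g,h$ and $m$ with $g^m,h^m\in H_0$, and use the injectivity of $\log$ on $H_0$. Part (iii) is (M1) and (M3). For (iv), if $B\le K$ is abelian of finite index, then $\mathfrak l(K)=\mathfrak l(B\cap K_0)$ is abelian by (M5) and (M8); if $\mathfrak l(K)$ is abelian, then $K_0$ is abelian by (M8) and acts trivially by (iii). For (v), by (i) and (ii) the $\sim$-classes met by the conjugates of $g$ correspond to the points of the orbit of $\log g$, and by (iii) every vector is a rational multiple of some $\log g$.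
\end{proof}

\section{Coarse embeddings and finite-dimensional ideals}\label{sec:embed}

The obstruction in Example~\ref{ex:wreath} can be seen directly. Suppose $\varphi\colon G\to A$ is a coarse embedding, let $H=\langle\delta_1\rangle$, and fix $x\in F$. Going from $u$ to $u\delta_x^n=ux\delta_1^nx^{-1}$ through $ux$ and $ux\delta_1^n$, the value of $\varphi$ changes by an element of $A_H$ and two elements of a finite set that depends only on $x$. Since $A$ is commutative, the group $\mathbb Z^k$ generated by $\delta_{x_1},\dots,\delta_{x_k}$, whose elements are products of $k$ powers $\delta_{x_i}^{n_i}$, is mapped into finitely many cosets of $A_H$. Comparing growth gives $k\le\operatorname{rk}A_H$, which fails for large $k$. In general the conjugates of $H$ do not commute, and one needs to know that a bounded number of factors still suffices.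

\begin{lemma}[Bounded width]\label{lem:width}
If a nilpotent group $Q$ is generated by f.g.\ subgroups $H_1,\dots,H_k$, then there is $\ell$ such that every element of $Q$ is a product of $\ell$ elements of $H_1\cup\dots\cup H_k$.
\end{lemma}

\begin{proof}
Let $s_1,\dots,s_q\in\bigcup_i H_i$ generate $Q$. We show by induction on the class $\kappa$ of $Q$ that every element is a product of boundedly many powers of the $s_i$. If $\kappa\le1$, every element is $s_1^{n_1}\cdots s_q^{n_q}$. Let $\kappa\ge2$. By induction the statement holds in $Q/\gamma_\kappa(Q)$, so it suffices to treat elements of $\gamma_\kappa(Q)$. Such an element is a product of powers $u^n$, one for each of the finitely many commutators $u=[s_{i_1},\dots,s_{i_\kappa}]$. Now $u^n=[s_{i_1}^n,s_{i_2},\dots,s_{i_\kappa}]$, and the right side is a word in $s_{i_1}^{\pm n},s_{i_2}^{\pm1},\dots,s_{i_\kappa}^{\pm1}$ whose length depends only on $\kappa$.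
\end{proof}

\begin{proposition}\label{prop:ideals}
Let $G\in\mathcal A_e$. Then $G$ is locally virtually nilpotent, and every element of $\mathfrak g(G)$ lies in a f.d.\ $G$-invariant ideal of $\mathfrak g(G)$.
\end{proposition}

\begin{proof}
Let $\varphi\colon G\to A$ be a coarse embedding into a countable abelian group; it is at most $c$-to-one. Let $H\le G$ be f.g. By~\eqref{eq:increments} with $g=1$, $\varphi$ maps the $r$-ball of $H$ into a ball of radius $Cr$ in the coset $\varphi(1)+A_H$. So $H$ has polynomial growth and is virtually nilpotent by Gromov's theorem.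

Let $U\supset\mathfrak l(H)$ be the subalgebra of $\mathfrak g$ generated by $\bigcup_{x\in G}x\cdot\mathfrak l(H)$; it is $G$-invariant. Since every element of $\mathfrak g$ lies in some $\mathfrak l(H)$, it suffices to show that $U$ is a f.d.\ ideal.

\emph{$\dim U\le n:=\operatorname{rk}A_H$.} The algebra $U$ is the directed union of the subalgebras generated by finitely many $x_1\cdot\mathfrak l(H),\dots,x_k\cdot\mathfrak l(H)$, so it suffices to bound the dimension of each of these by $n$. We first realize such a subalgebra by a nilpotent group. Let $Q$ be the f.g.\ group generated by the $x_iH_0x_i^{-1}$, let $H_i=x_iH_0x_i^{-1}\cap Q_0$, which has finite index in $x_iH_0x_i^{-1}$, and let $Q'=\langle H_1,\dots,H_k\rangle\le Q_0$. By (M5), $\mathfrak l(H_i)=x_i\cdot\mathfrak l(H)$, and by (M6), $\mathfrak l(Q')$ is the subalgebra in question. We must show that $h(Q')\le n$.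

For $u\in G$ and $x_ihx_i^{-1}\in H_i$ write $\varphi(ux_ihx_i^{-1})-\varphi(u)$ as
\[
\bigl[\varphi(ux_i)-\varphi(u)\bigr]+\bigl[\varphi(ux_ih)-\varphi(ux_i)\bigr]+\bigl[\varphi(ux_ihx_i^{-1})-\varphi(ux_ih)\bigr].
\]
The middle term lies in $A_H$. The other two lie in the finite set $E'$ given by Lemma~\ref{lem:dictionary}(i) for $S=\{x_1^{\pm1},\dots,x_k^{\pm1}\}$. By Lemma~\ref{lem:width} every element of $Q'$ is reached from $1$ in $\ell$ such moves, and since $A$ is commutative the contributions of $A_H$ can be collected: $\varphi(Q')\subset\varphi(1)+A_H+F$, where $F$ is the finite set of sums of $2\ell$ elements of $E'$.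

Let $B=A_{Q'}+A_H$, a f.g.\ abelian group. By~\eqref{eq:increments} for $Q'$, the map $\varphi-\varphi(1)$ sends the $r$-ball of $Q'$ into
\[
Y_r=\{a\in B\cap(A_H+F): |a|_B\le C'r\}.
\]
The set $Y_r$ meets at most $|F|$ cosets of $A_H$, and the difference of two elements of $Y_r$ in the same coset is an element of $A_H$ of $B$-length at most $2C'r$. Hence $|Y_r|=O(r^n)$ by Section~\ref{sec:prelim}, and the $r$-ball of $Q'$ has at most $c|Y_r|=O(r^n)$ elements. The Bass--Guivarc'h formula gives $h(Q')\le n$.

\emph{$U$ is an ideal.} Let $y\in\mathfrak g$ and choose a f.g.\ $K$ with $\mathfrak l(K)\supset U\cup\{y\}$. After scaling, $y=\log g$ with $g\in K_0$ by Lemma~\ref{lem:log}(iii). The element $g$ preserves $U$ and acts on $\mathfrak l(K)$ as $\exp(\operatorname{ad}y)$, so $[y,U]\subset U$ by (M7).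
\end{proof}

\begin{corollary}\label{cor:cd}
Condition \textup{(c)} implies condition \textup{(d)}.
\end{corollary}

\begin{proof}
By Lemma~\ref{lem:log}(iv), (v) we have to show that every $v\in\mathfrak g$ has a finite orbit. By Proposition~\ref{prop:ideals}, $v$ lies in a $G$-invariant subspace $U$ of finite dimension $d$. Every f.g.\ subgroup of $G$ lies in a f.g.\ $K$ with $\mathfrak l(K)\supset U$, and $K_0$ acts trivially on $\mathfrak l(K)$; so the image of $K$ in $GL(U)\cong GL_d(\mathbb Q)$ is finite. Thus the image of $G$ is locally finite. By Minkowski's theorem the finite subgroups of $GL_d(\mathbb Q)$ have bounded order, and a locally finite group with this property is finite.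
\end{proof}

\section{Coarse equivalences and short commutators}\label{sec:equiv}

We now show that a group $G\in\mathcal A_c$ is locally virtually abelian. The proof plays two estimates against each other. The upper estimate, Lemma~\ref{lem:short}, says that for a f.g.\ nilpotent $H\le G$ the elements of $[H,H]$ have sublinear length in some larger f.g.\ subgroup $K$. The lower estimate, Lemma~\ref{lem:bch}, bounds the logarithm of an element of a nilpotent group by a power of its length.

Write $e_{ij}(a)$ for the integer matrix with ones on the diagonal, entry $a$ at the place $(i,j)$, and zeros elsewhere; $[e_{ij}(a),e_{jl}(b)]=e_{il}(ab)$ for $i<j<l$.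

\begin{example}\label{ex:heis}
Let $G=H$ be the Heisenberg group generated by $a=e_{12}(1)$ and $b=e_{23}(1)$ in $GL_3(\mathbb Z)$. The element $w_m=[a^m,b^m]=e_{13}(m^2)$ has length at most $4m$. Right multiplication by $a^{\pm1}$ changes the $(1,2)$ entry of a unitriangular matrix by $\pm1$ and fixes the $(1,3)$ entry; right multiplication by $b^{\pm1}$ fixes the $(1,2)$ entry and adds $\pm$ this entry to the $(1,3)$ entry. So a word of length $r$ has $(1,3)$ entry at most $r^2$ in absolute value, and $|w_m|\ge m$. If $G$ were in $\mathcal A_c$, the upper estimate, in which necessarily $K=G$, would give $|w_m|=o(m)$. Hence $G\notin\mathcal A_c$.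
\end{example}

\begin{example}\label{ex:ut4}
When $K$ is larger than $H$ the two estimates need not conflict. Let $K=\langle e_{12}(1),e_{23}(1),e_{34}(1)\rangle\le GL_4(\mathbb Z)$, and let $H=\langle e_{13}(1),e_{34}(1)\rangle\le K$, a copy of the Heisenberg group with $[H,H]=\{e_{14}(N):N\in\mathbb Z\}$. From $[e_{12}(a),e_{23}(b),e_{34}(c)]=e_{14}(abc)$ we get $|e_{14}(abc)|_K=O(a+b+c)$ for $a,b,c\geq 0$. Writing $N=n^3+qn+r$ with $n=\lfloor N^{1/3}\rfloor\geq 1$, $0\le q\le 3n+3$, $0\le r<n$ gives $|e_{14}(N)|_K=O(N^{1/3})$. By Example~\ref{ex:heis}, an element $e_{14}(N)$ of $H$-length at most $r$ has $|N|\le r^2$, hence $K$-length $O(r^{2/3})$.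
\end{example}

One may apply the upper estimate again to $K$, but this produces a still larger group, possibly of still larger class. The ideals of Proposition~\ref{prop:ideals} stop this regress: all of $\mathfrak g$ acts on such an ideal with a bounded nilpotency class.

\subsection*{The lower estimate}

\begin{lemma}\label{lem:bch}
Let $\mathfrak r$ be a f.d.\ Lie algebra over $\mathbb Q$ with $\gamma_{k+1}(\mathfrak r)=0$, let $\|\cdot\|$ be a norm on $\mathfrak r\otimes\mathbb R$, and let $S\subset\mathfrak r$ be finite. There is $C$ with $\|s_1*\cdots*s_r\|\le Cr^k$ for all $r\ge1$ and $s_1,\dots,s_r\in S$.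
\end{lemma}

\begin{proof}
Choose complements $\gamma_a(\mathfrak r)=V_a\oplus\gamma_{a+1}(\mathfrak r)$ for $1\le a\le k$, and write $Y=\sum_aY^{(a)}$ with $Y^{(a)}\in V_a$, the component of degree $a$. Let $Y_i=s_1*\cdots*s_i$. We prove $\|Y_i^{(a)}\|\le C_ai^a$ for $i\ge1$, by induction on $a$, with $C_a$ independent of the sequence.

By the BCH formula, $Y_{i+1}-Y_i-s_{i+1}$ is a fixed combination of brackets of length $q$, $2\le q\le k$, in the letters $Y_i$ and $s_{i+1}$; a bracket in $Y_i$ alone vanishes, so each contains $s_{i+1}$. Expand every letter into components. A bracket of components of degrees $b_1,\dots,b_q$ lies in $\gamma_{b_1+\dots+b_q}(\mathfrak r)$, so it contributes to the component of degree $a$ only if $\sum_lb_l\le a$. Then all $b_l\le a-1$, and by induction the entries coming from $Y_i$ have norm $O(i^{b_l})$. The entries coming from $s_{i+1}$ have norm $O(1)$, and there is at least one of them, of degree $\ge1$. So the bracket has norm $O(i^{\sum b_l-1})=O(i^{a-1})$. (For $a=1$ no bracket contributes.) Since $\|s_{i+1}^{(a)}\|=O(1)$, we get $\|Y_{i+1}^{(a)}\|\le\|Y_i^{(a)}\|+O(i^{a-1})$,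 and we sum over $i$.
\end{proof}

\subsection*{The upper estimate}
Let $f\colon H\to\mathbb R^n$ be a Lipschitz map on a f.g.\ nilpotent group. If $f$ were a homomorphism, it would vanish on $[H,H]$. The average over $p$ of the increments $f(pg)-f(p)$, taken with an invariant mean, is a homomorphism in $g$ and vanishes on $[H,H]$; but an average can vanish while all increments are large. We therefore average the squared norm. This replaces the homomorphism by a cocycle of a unitary representation, for which a weaker form of the vanishing survives.

Let $\pi$ be a linear action of a group $\Gamma$ on an abelian group $M$. A \emph{cocycle} is a map $b\colon\Gamma\to M$ with $b(gh)=b(g)+\pi(g)b(h)$; then $b(1)=0$. If $\pi$ is unitary and $\Gamma$ is f.g., then $\|b(gh)\|\le\|b(g)\|+\|b(h)\|$, so $\|b(g)\|\le|g|_\Gamma\max_s\|b(s)\|$, with $s$ ranging over the symmetric generating set.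

\begin{lemma}\label{lem:cocycle}
Let $\Gamma$ be a f.g.\ nilpotent group, $\pi$ a unitary representation of $\Gamma$ on a complex Hilbert space $\mathcal H$, and $b\colon\Gamma\to\mathcal H$ a cocycle. Then
\[
\sup\{\|b(g)\|: g\in[\Gamma,\Gamma],\ |g|_\Gamma\le r\}=o(r)\qquad(r\to\infty).
\]
\end{lemma}

\begin{proof}
For a subgroup $\Delta$ let $\mathcal H^\Delta$ be the space of $\Delta$-fixed vectors. The orthogonal projection $P$ onto $\mathcal H^\Gamma$ commutes with $\pi$ and satisfies $P\pi(g)=P$. So $Pb$ is a homomorphism to an abelian group and vanishes on $[\Gamma,\Gamma]$, while $(1-P)b$ is a cocycle with values in $(\mathcal H^\Gamma)^\perp$. It remains to prove: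
\[
\text{\emph{if $\mathcal H^\Gamma=0$, then }}\sup\{\|b(g)\|:|g|_\Gamma\le r\}=o(r).
\]
We use induction on the class of $\Gamma$. If $\Gamma$ is trivial, then $\mathcal H=\mathcal H^\Gamma=0$. Otherwise let $z_1,\dots,z_q$ generate the center $Z$, let $Z_i=\langle z_1,\dots,z_i\rangle$ with $Z_0=1$, and put $\mathcal H_0=\mathcal H^Z$ and $\mathcal H_i=\mathcal H^{Z_{i-1}}\ominus\mathcal H^{Z_i}$ for $1\le i\le q$. These subspaces are $\Gamma$-invariant because the $z_i$ are central, and $\mathcal H$ is their orthogonal sum. Write $b=\sum_ib_i$ accordingly; each $b_i$ is a cocycle. For $z\in Z$ and $g\in\Gamma$, expanding both sides of $b_i(gz)=b_i(zg)$ gives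
\begin{equation}\label{eq:central}
(1-\pi(z))b_i(g)=(1-\pi(g))b_i(z).
\end{equation}

Let $i\ge1$. A vector of $\mathcal H_i$ fixed by $z_i$ lies in $\mathcal H^{Z_i}$, hence is zero. If $1-\pi(z_i)$ had a bounded inverse on $\mathcal H_i$, then \eqref{eq:central} would show that $b_i$ is bounded; we cut away the part of the spectrum near $1$. Let $E_\varepsilon$ be the spectral projection of the unitary $\pi(z_i)|_{\mathcal H_i}$ for the set $\{\lambda:|\lambda-1|\ge\varepsilon\}$. It commutes with $\pi(\Gamma)$, and $E_\varepsilon\to1$ strongly as $\varepsilon\to0$, because the spectral projection for $\{1\}$ is zero. On the range of $E_\varepsilon$ the operator $1-\pi(z_i)$ has a bounded inverse commuting with $\pi(\Gamma)$, so \eqref{eq:central} yields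
\[
E_\varepsilon b_i(g)=(1-\pi(g))v_\varepsilon,\qquad v_\varepsilon=(1-\pi(z_i))^{-1}E_\varepsilon b_i(z_i).
\]
The remainder $(1-E_\varepsilon)b_i$ is a cocycle, so its norm at $g$ is at most $\eta_\varepsilon|g|_\Gamma$ with $\eta_\varepsilon=\max_s\|(1-E_\varepsilon)b_i(s)\|\to0$. Thus $\|b_i(g)\|\le2\|v_\varepsilon\|+\eta_\varepsilon|g|_\Gamma$ for every $\varepsilon>0$, and $b_i$ is $o(r)$ on $r$-balls.

Let $i=0$. For $z\in Z$ the left side of \eqref{eq:central} vanishes, so $b_0(z)\in\mathcal H^\Gamma=0$, and $b_0(gz)=b_0(g)$. Hence $b_0$ and $\pi|_{\mathcal H_0}$ factor through $\Gamma/Z$, which has smaller class and no nonzero fixed vector in $\mathcal H_0$. The $r$-ball of $\Gamma$ maps into the $r$-ball of $\Gamma/Z$, and the induction hypothesis applies.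
\end{proof}

\begin{lemma}\label{lem:short}
Let $G\in\mathcal A_c$ and let $H\le G$ be f.g.\ nilpotent. There is a f.g.\ $K$ with $H\le K\le G$ and
\[
\sup\{|g|_K: g\in[H,H],\ |g|_H\le r\}=o(r)\qquad(r\to\infty).
\]
\end{lemma}

\begin{proof}
Let $\varphi\colon G\to A$ and $\psi\colon A\to G$ be bornologous maps, inverse to each other up to bounded distance, with $A$ countable abelian. Let $A_H$ be as in Lemma~\ref{lem:increments}, let $q\colon A_H\to A_H\otimes\mathbb R=\mathbb R^n$ be the natural map, and let $f\colon H\to\mathbb R^n$, $f(h)=q(\varphi(h)-\varphi(1))$. For $g\in H$ put $F_g(p)=f(pg)-f(p)=q(\varphi(pg)-\varphi(p))$, $p\in H$. By \eqref{eq:increments} and \eqref{eq:abelianlength}, $F_g$ is a bounded function on $H$.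

Since $H$ is amenable, there is a right-invariant mean $\mathsf M$ on $\ell^\infty(H)$: a linear functional with $\mathsf M(1)=1$, nonnegative on nonnegative functions, and unchanged when $F$ is replaced by $p\mapsto F(ph)$. On $\ell^\infty(H,\mathbb C^n)$ put $\langle F,F'\rangle=\mathsf M(\sum_iF_i\overline{F'_i})$ and $(\pi(h)F)(p)=F(ph)$. The form is positive semidefinite and $\pi$-invariant, and $\pi(h)\pi(h')=\pi(hh')$. Dividing by the null space and completing, we obtain a unitary representation of $H$. From
\[
F_{hg}(p)=\bigl[f(ph)-f(p)\bigr]+\bigl[f(phg)-f(ph)\bigr]=F_h(p)+F_g(ph)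
\]
we see that the class $b(g)$ of $F_g$ is a cocycle, and $\|b(g)\|^2=\mathsf M(|F_g|^2)\ge\inf_p|F_g(p)|^2$. So for each $g\in H$ there is $p\in H$ with $|F_g(p)|\le\|b(g)\|+1$, and by \eqref{eq:abelianlength}
\[
|\varphi(pg)-\varphi(p)|_{A_H}\le C(\|b(g)\|+2).
\]
By Lemma~\ref{lem:cocycle} the right side is $o(r)$ uniformly for $g\in[H,H]$, $|g|_H\le r$.

We now pull a short path back to $G$. By Lemma~\ref{lem:dictionary} there are finite symmetric sets $E_1,E_2\subset G$ such that $\psi(a)^{-1}\psi(a+e)\in E_1$ for all $a\in A$ and all $e$ in the generating set of $A_H$, and $x^{-1}\psi\varphi(x)\in E_2$ for all $x\in G$. Put $K=\langle H,E_1,E_2\rangle$. Let $N=|\varphi(pg)-\varphi(p)|_{A_H}$ and let $\varphi(p)=a_0,a_1,\dots,a_N=\varphi(pg)$ be points of $A$ with consecutive differences in the generating set of $A_H$. Then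
\[
g=\bigl(p^{-1}\psi\varphi(p)\bigr)\cdot\prod_{i=1}^N\psi(a_{i-1})^{-1}\psi(a_i)\cdot\bigl(\psi\varphi(pg)^{-1}pg\bigr)
\]
is a product of $N+2$ elements of $E_1\cup E_2$, so $|g|_K=o(r)$.
\end{proof}

The last paragraph is the only place where $G\in\mathcal A_c$ is used rather than $G\in\mathcal A_e$: the points $a_i$ need not be near the image of a mere coarse embedding, whereas here $\psi$ is defined and bornologous on all of $A$.

\subsection*{Comparing the estimates}

\begin{lemma}\label{lem:descent}
Let $G\in\mathcal A_c$, $\mathfrak g=\mathfrak g(G)$, $k\ge2$, and let $\rho$ be a Lie homomorphism from $\mathfrak g$ to a Lie algebra over $\mathbb Q$. If $\rho(\gamma_{k+1}(\mathfrak g))=0$, then $\rho(\gamma_k(\mathfrak g))=0$.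
\end{lemma}

\begin{proof}
The algebra $\mathfrak g$ is defined by Proposition~\ref{prop:ideals}. Since $\gamma_k(\mathfrak g)$ is spanned by left-normed brackets, it suffices to show $\rho(X)=0$ for $X=[x_1,\dots,x_k]$. Scaling the $x_i$ by positive integers only scales $X$, so by Lemma~\ref{lem:log}(iii) we may assume $x_i=\log h_i$, where $H=\langle h_1,\dots,h_k\rangle$ is torsion-free nilpotent. Let $w_m=[h_1^m,\dots,h_k^m]\in[H,H]$. It is a word of bounded length in the $h_i^{\pm m}$, so $|w_m|_H=O(m)$.

We compute $\log w_m$ to leading order; here $\gamma_i=\gamma_i(\mathfrak l(H))$. For $a,b\in H$ with logarithms $\alpha,\beta$, the element $\log[a,b]=(-\alpha)*(-\beta)*\alpha*\beta$ is a combination of brackets in $\alpha,\beta$. In a product $y_1*\cdots*y_4$ the terms of length at most $2$ are $\sum_iy_i+\frac12\sum_{i<j}[y_i,y_j]$. Here the first sum is $0$, and the pairs $(1,2),(1,4),(2,3),(3,4)$ contribute $[\alpha,\beta]$, $-[\alpha,\beta]$, $[\alpha,\beta]$, $[\alpha,\beta]$, so the second term is $[\alpha,\beta]$. Every nonzero bracket of length $\ge3$ contains both letters. Hence, if $\alpha\in\gamma_i$,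 then $\log[a,b]\equiv[\alpha,\beta]$ modulo $\gamma_{i+2}$, and this class depends only on $\alpha$ modulo $\gamma_{i+1}$. As $\log h_i^m=mx_i$, induction on the number of entries gives $\log w_m\equiv m^kX$ modulo $\gamma_{k+1}(\mathfrak l(H))\subset\gamma_{k+1}(\mathfrak g)$, and therefore
\[
\rho(\log w_m)=m^k\rho(X).
\]

Let $K\ge H$ be given by Lemma~\ref{lem:short}; then $|w_m|_K=o(m)$. Choose $e\ge1$ with $h_i^e\in K_0$ for all $i$. For $m$ divisible by $e$ we have $w_m\in K_0$ and $|w_m|_{K_0}\le C(|w_m|_K+1)=o(m)$. The algebra $\mathfrak r=\rho(\mathfrak l(K))$ is f.d.\ with $\gamma_{k+1}(\mathfrak r)=\rho(\gamma_{k+1}(\mathfrak l(K)))=0$, whatever the class of $K_0$, and $g\mapsto\rho(\log g)$ is a homomorphism $K_0\to(\mathfrak r,*)$. Lemma~\ref{lem:bch}, applied to the image of a symmetric generating set of $K_0$, gives $\|\rho(\log g)\|\le C'|g|_{K_0}^k$ for $g\in K_0$. So $m^k\|\rho(X)\|\le C'|w_m|_{K_0}^k=o(m^k)$ along multiples of $e$, and $\rho(X)=0$.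
\end{proof}

If $\mathfrak g$ were known to be nilpotent, $\rho=\mathrm{id}$ and descending induction would finish the proof. We first use the adjoint action on f.d.\ ideals to prove nilpotency.

\begin{proposition}\label{prop:abelian}
If $G\in\mathcal A_c$, then $G$ is locally virtually abelian. Hence \textup{(b)} implies \textup{(c)}.
\end{proposition}

\begin{proof}
Let $I$ be an ideal of $\mathfrak g$ of finite dimension $d\ge1$, and let $\rho(y)=\operatorname{ad}y|_I$. Given $y_1,\dots,y_d\in\mathfrak g$, choose $K$ such that $\mathfrak n=\mathfrak l(K)$ contains $I$ and the $y_i$. The chain $I\supset[\mathfrak n,I]\supset[\mathfrak n,[\mathfrak n,I]]\supset\cdots$ decreases strictly until it reaches $0$: it reaches $0$ because $\mathfrak n$ is nilpotent, and it is constant after the first repetition. So $\rho(y_1)\cdots\rho(y_d)=0$. The image under $\rho$ of a bracket of length $d$ is a combination of such products, so $\rho(\gamma_d(\mathfrak g))=0$. By Lemma~\ref{lem:descent} and descending induction, $\rho(\gamma_2(\mathfrak g))=0$, that is, $[\gamma_2(\mathfrak g),I]=0$. By Proposition~\ref{prop:ideals}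 such ideals cover $\mathfrak g$, so $\gamma_3(\mathfrak g)=0$. Lemma~\ref{lem:descent} with $\rho=\mathrm{id}$ and $k=2$ gives $\gamma_2(\mathfrak g)=0$, and Lemma~\ref{lem:log}(iv) applies. The first part of (c) is the inclusion $\mathcal A_c\subset\mathcal A_e$.
\end{proof}

\section{A bijection onto an abelian group}\label{sec:bijection}

Throughout this section $G$ satisfies (d). By Lemma~\ref{lem:log}, $V=\mathfrak g(G)$ is a $\mathbb Q$-vector space with a linear action of $G$, written $(g,v)\mapsto gv$, whose orbits are finite.

\subsection*{Two model cases}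

\begin{example}\label{ex:locfin}
Let $G$ be the union of finite subgroups $1=G_0\le G_1\le\cdots$; here $V=0$. Let $T_j\ni1$ be a transversal of $G_j/G_{j-1}$, let $M_j=\mathbb Z/|T_j|$, and let $\sigma_j\colon T_j\to M_j$ be a bijection with $\sigma_j(1)=0$. Every $g\in G_j$ is uniquely a product $t_j\cdots t_1$ with $t_i\in T_i$, and $f(g)=\sum_i\sigma_i(t_i)$ defines a bijection $f\colon G\to A=\bigoplus_jM_j$. It maps $gG_i$ onto $f(g)+A_i$, where $A_i=M_1\oplus\dots\oplus M_i$. As $G_i$ and $A_i$ are finite, $f$ and $f^{-1}$ are bornologous by Lemma~\ref{lem:dictionary}(i).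
\end{example}

\begin{example}\label{ex:dihedral}
Let $G=\langle a,s\rangle$ be the infinite dihedral group. Then $V=\mathbb Q$ with $\log a=1$, $a$ acts trivially and $s$ acts as $-1$. The logarithm is not bornologous: $\log a^n=n$, while $\log(a^ns)=0$. The map $b(a^ns^\varepsilon)=n$ agrees with $\log$ on $\langle a\rangle$ and is a cocycle, because $a^ns^\varepsilon a^ms^\delta=a^{n+(-1)^\varepsilon m}s^{\varepsilon+\delta}$. So $b(gx)-b(g)=gb(x)=\pm b(x)$ takes at most two values for fixed $x$.

The map $b$ is two-to-one onto $\mathbb Z$. Spreading each fiber over the lattice $\frac12\mathbb Z$, which contains $\mathbb Z$ with index $2$, we get a bijection $f(a^ns^\varepsilon)=n+\varepsilon/2$, $\varepsilon\in\{0,1\}$, with $|f-b|\le\frac12$. Hence $|f(gx)-f(g)-gb(x)|\le1$, which bounds each of $|f(gx)-f(g)|$ and $|b(x)|$ by the other plus $1$; so $f$ and $f^{-1}$ are bornologous.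

Now use the chain $1\le\langle a\rangle\le G$ and the target $\mathbb Z\oplus\mathbb Z/2$. Copying the map $a^n\mapsto n$ to both cosets, as in Example~\ref{ex:locfin}, gives $s^\varepsilon a^n\mapsto(n,\varepsilon)$. This is not bornologous: $a^n$ goes to $(n,0)$ and its neighbor $a^ns=sa^{-n}$ goes to $(-n,1)$. On the coset $s\langle a\rangle$ we have $b(sa^n)=s\,b(a^n)=-n$, so the map to be copied there must follow $s\,b$ and not $b$. The correct bijection is $s^\varepsilon a^n\mapsto((-1)^\varepsilon n,\varepsilon)$.
\end{example}

The general construction combines these features: a chain of subgroups $G_j$, a cocycle $b$ that replaces $\log$, a count of the cosets $G_{j+1}/G_j$ that determines the summand $M_{j+1}$, and bijections $G_j\to A_j$ that follow the twisted cocycles $\gamma b$. In the dihedral case the twisted bijection came from the automorphism $-1$ of $\mathbb Z$. In general $G$ need not act on the target group, so the bijections for all twists are constructed together.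

\subsection*{A chain with invariant Lie algebras}
Twisting by $\gamma\in G$ makes sense at level $j$ only if $\mathfrak l(G_j)$ is invariant under the whole of $G$. This is where the finiteness of orbits enters; in Example~\ref{ex:wreath} no nonzero f.d.\ invariant subspace contains $\log\delta_1$.

\begin{lemma}\label{lem:chain}
There are f.g.\ subgroups $1=G_0\le G_1\le\cdots$ with union $G$ such that each $V_j=\mathfrak l(G_j)$ is $G$-invariant.
\end{lemma}

\begin{proof}
List the elements of $G$ as $x_1,x_2,\dots$, with repetitions allowed. Given $G_j$, let $H=\langle G_j,x_{j+1}\rangle$ and let $U$ be the span of the $G$-orbit of a basis of $\mathfrak l(H)$. It is $G$-invariant, and f.d.\ because orbits are finite. Choose a f.g.\ $K\ge H$ with $\mathfrak l(K)\supset U$, and let $K_1$ be the intersection of the $K$-conjugates of $K_0$, a normal torsion-free abelian subgroup of finite index in $K$. Put $L=\{k\in K_1:\log k\in U\}$. It is a subgroup since $\log$ is additive on $K_1$, it is f.g., and it is normal in $K$ since $U$ is invariant. Every vector of $U$ has a positive multiple in $\log K_1$, hence in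 $\log L$; so $\mathfrak l(L)=U$ by (M4). Let $G_{j+1}=HL$, a f.g.\ subgroup of $K$. For $h\in H$ we have $\log h\in\mathfrak l(H)\subset U$, so $H\cap L=H\cap K_1$ has finite index in $H$, and $[G_{j+1}:L]=[H:H\cap L]<\infty$. Thus $\mathfrak l(G_{j+1})=\mathfrak l(L)=U$.
\end{proof}

Fix such a chain. Since every f.g.\ subgroup lies in some $G_j$, $V=\bigcup_jV_j$. The group $G$ permutes a finite spanning set of $V_j$ (the orbit of a basis), so its image $\Phi_j\subset GL(V_j)$ is finite; restriction maps $\Phi_{j+1}$ to $\Phi_j$. By Maschke's theorem there are $G$-invariant complements $V_{j+1}=V_j\oplus W_{j+1}$, and $V=\bigoplus_{j\ge1}W_j$. Averaging over a finite group gives a $G$-invariant inner product on each $W_j\otimes\mathbb R$. Let $|\cdot|$ be the Euclidean norm on $V\otimes\mathbb R$ for which the sum of the $W_j\otimes\mathbb R$ is orthogonal; $G$ acts by isometries.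

\subsection*{The cocycle}
For a vector $u$ in a module put $\partial u(g)=gu-u$; this is a cocycle. Call a cocycle $\beta\colon H\to V$ of a f.g.\ $H\le G$ \emph{normalized} if $\beta=\log$ on some subgroup of finite index in $H$.

\begin{lemma}\label{lem:globalcocycle}
There is a cocycle $b\colon G\to V$ such that for every $j$ the restriction $b|_{G_j}$ is normalized and takes values in $V_j$.
\end{lemma}

\begin{proof}
\emph{Existence on one group.} Let $H\le G$ be f.g., let $H_1\lhd H$ be torsion-free abelian of finite index $N$, and let $s\colon H/H_1\to H$ be a section. For $g\in H$, $c\in H/H_1$ put $\kappa(g,c)=g\,s(c)\,s(gc)^{-1}$. It lies in $H_1$, because $gs(c)$ and $s(gc)$ lie in the same coset of the normal subgroup $H_1$. From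
\[
gh\,s(c)=g\kappa(h,c)s(hc)=g\kappa(h,c)g^{-1}\cdot\kappa(g,hc)\,s(ghc)
\]
we get $\kappa(gh,c)=g\kappa(h,c)g^{-1}\cdot\kappa(g,hc)$. Since $\log$ is additive on $H_1$ and equivariant, and $c\mapsto hc$ is a permutation, the map $\beta(g)=\frac1N\sum_c\log\kappa(g,c)\in\mathfrak l(H)$ satisfies $\beta(gh)=g\beta(h)+\beta(g)$. For $g\in H_1$ we have $gc=c$ and $\kappa(g,c)=g$, so $\beta(g)=\log g$. Thus $\beta\colon H\to\mathfrak l(H)$ is a normalized cocycle.

\emph{Uniqueness up to $\partial$.} Let $\delta\colon H\to M$ be a cocycle into a $\mathbb Q[H]$-module that vanishes on a subgroup $H'$ of finite index $N'$. Then $\delta(ch)=\delta(c)$ for $h\in H'$, so $v=-\frac1{N'}\sum_{c\in H/H'}\delta(c)$ is defined. Summing $g\delta(c)=\delta(gc)-\delta(g)$ over $c$ gives $gv=v+\delta(g)$, that is, $\delta=\partial v$.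

\emph{Gluing.} Let $b_0=0$ on $G_0$. Given a normalized $b_j\colon G_j\to V_j$, take a normalized $\beta\colon G_{j+1}\to V_{j+1}$. The cocycle $\beta|_{G_j}-b_j\colon G_j\to V_{j+1}$ vanishes on a subgroup of finite index, so it equals $\partial v|_{G_j}$ with $v\in V_{j+1}$. Then $b_{j+1}=\beta-\partial v\colon G_{j+1}\to V_{j+1}$ extends $b_j$, and it is normalized because $\partial v$ vanishes on the stabilizer of $v$, which has finite index. Let $b$ be the union of the $b_j$.
\end{proof}

Let $L_j$ be the intersection of $(G_j)_0$ with a finite-index subgroup of $G_j$ on which $b=\log$. Then $L_j$ is torsion-free abelian of finite index in $G_j$, it acts trivially on $V_j$, and $\log$ maps it isomorphically onto a lattice in $V_j$. For $t$ in a finite transversal of $G_j/L_j$ and $l\in L_j$ we have $b(tl)=b(t)+t\log l$, so $|\log l|\le|b(tl)|+|b(t)|$. Since a lattice is discrete,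
\begin{equation}\label{eq:proper}
\{x\in G_j:|b(x)|\le R\}\ \text{ is finite for all $j$ and $R$.}
\end{equation}

\subsection*{Counting cosets}
Fix $j\ge0$. Write $W=W_{j+1}$, $L=L_{j+1}$, $\Phi=\Phi_{j+1}$, $\mathcal C=G_{j+1}/G_j$, and let $\pi\colon V_{j+1}\to W$ be the projection with kernel $V_j$; it commutes with $\Phi$. For $t\in G_{j+1}$ and $x\in G_j$ we have $b(tx)=b(t)+tb(x)$ with $tb(x)\in V_j$, so
\[
p\colon\mathcal C\to W,\qquad p(tG_j)=\pi b(t),
\]
is well defined. It places the cosets in $W$ periodically and with finite multiplicity; we replace this configuration by a lattice of the same density.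

\begin{lemma}\label{lem:matching}
There are a f.g.\ abelian group $M_{j+1}$, a homomorphism $\theta\colon M_{j+1}\to W$ with finite kernel whose image is a lattice, a constant $\lambda_{j+1}$, and for each $\gamma\in\Phi$ a bijection $\sigma_\gamma\colon\mathcal C\to M_{j+1}$ such that $\sigma_\gamma(G_j)=0$ and $|\theta\sigma_\gamma(c)-\gamma p(c)|\le\lambda_{j+1}$ for all $c\in\mathcal C$.
\end{lemma}

\begin{proof}
For $l\in L$ and $t\in G_{j+1}$ we have $b(lt)=\log l+b(t)$, since $L$ acts trivially on $V_{j+1}$. Hence
\begin{equation}\label{eq:periodic}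
p(lc)=\pi(\log l)+p(c)\qquad(l\in L,\ c\in\mathcal C).
\end{equation}

\emph{The map $p$ is finite-to-one.} As $L$ has finite index in $G_{j+1}$, it has finitely many orbits on $\mathcal C$. By \eqref{eq:periodic}, a nonempty fiber of $p$ on an orbit $Lc$ has the form $l_0L'c$ with $L'=\{l\in L:\log l\in V_j\}$. Let $c=tG_j$. The stabilizer $S$ of $c$ in $L$ is $tG_jt^{-1}\cap L$, which has finite index in $tG_jt^{-1}$; so $\log S$ is a lattice in $\mathfrak l(tG_jt^{-1})=tV_j=V_j$. Therefore $S\le L'$, the group $\log L'$ is also a lattice in $V_j$, and $|L'c|=[L':S]<\infty$.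

\emph{The density.} Let $\mu(y)=|p^{-1}(y)|$ for $y\in W$. By \eqref{eq:periodic}, $\mu$ is invariant under the lattice $\pi(\log L)$ and is supported on finitely many of its cosets, one for each $L$-orbit. The same holds for the lattice $P=\bigcap_{\gamma\in\Phi}\gamma\pi(\log L)$, which has finite index in $\pi(\log L)$ and is $\Phi$-invariant. Let $N=\sum_{y\in W/P}\mu(y)$, so $1\le N<\infty$. For $\gamma\in\Phi$ the multiplicity function of $\gamma p$ is $\mu\circ\gamma^{-1}$. It is $P$-invariant, and its sum over $W/P$ is again $N$, because $\gamma$ permutes $W/P$.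

\emph{The matching.} If $W=0$, then $N=|\mathcal C|$; take $M_{j+1}=\mathbb Z/N$, $\theta=0$, and any bijections with $\sigma_\gamma(G_j)=0$. If $W\ne0$, let $M_{j+1}\subset W$ be the lattice obtained from $P$ by dividing one basis vector by $N$, so that $[M_{j+1}:P]=N$, and let $\theta$ be the inclusion. Let $D\subset W$ be the half-open parallelepiped spanned by a basis of $P$, a bounded set of representatives of $W/P$. The sets $D+v$, $v\in P$, partition $W$, and each is a set of representatives of $W/P$. So $\{c\in\mathcal C:\gamma p(c)\in D+v\}$ and $M_{j+1}\cap(D+v)$ both have $N$ elements. Matching them arbitrarily for each $v$ gives a bijection $\sigma_\gamma$ with $|\sigma_\gamma(c)-\gamma p(c)|\le\operatorname{diam}D$. Exchanging two values of $\sigma_\gamma$, we achieve $\sigma_\gamma(G_j)=0$ and keep the displacement bounded. As $\Phi$ is finite, one bound $\lambda_{j+1}$ serves all $\gamma$.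
\end{proof}

\subsection*{The twisted bijections}
Let $A=\bigoplus_{j\ge1}M_j$, a countable abelian group, let $A_j=\bigoplus_{i\le j}M_i$ with $A_0=0$, and let $\theta\colon A\to V=\bigoplus_jW_j$ be the sum of the maps $\theta$ of Lemma~\ref{lem:matching}. The restriction $\theta|_{A_j}$ has finite kernel and its image is a lattice in $V_j$. Hence
\begin{equation}\label{eq:properA}
\{a\in A_j:|\theta(a)|\le R\}\ \text{ is finite for all $j$ and $R$,}
\end{equation}
and there is $\rho_j<\infty$ such that every point of $V_j$ is within $\rho_j$ of $\theta(A_j)$.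

It is not enough to keep $\theta f$ at bounded distance from $b$ on each $G_j$, since that bound grows with $j$. What is needed is a bound on the error for steps in $G_i$ that depends on $i$ alone and not on the level of the starting point. For $\gamma\in\Phi_j$ and $g\in G$, $\gamma g\in\Phi_j$ denotes the product of $\gamma$ and the image of $g$.

\begin{proposition}\label{prop:twisted}
There are constants $C_0,C_1,\dots$ and bijections $f_j^\gamma\colon G_j\to A_j$ for $j\ge0$, $\gamma\in\Phi_j$, such that $f_j^\gamma(1)=0$, $f_{j+1}^\gamma$ extends $f_j^{\gamma|_{V_j}}$ for $\gamma\in\Phi_{j+1}$, and for all $i\le j$, $\gamma\in\Phi_j$, $g\in G_j$, $x\in G_i$,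
\begin{equation}\label{eq:twisted}
f_j^\gamma(gG_i)=f_j^\gamma(g)+A_i,\qquad\bigl|\theta\bigl(f_j^\gamma(gx)-f_j^\gamma(g)\bigr)-\gamma g\,b(x)\bigr|\le C_i .
\end{equation}
\end{proposition}

\begin{proof}
For $j=0$ all groups are trivial and $C_0=0$. Suppose the maps $f_j^{\gamma'}$, $\gamma'\in\Phi_j$, and the constants $C_0,\dots,C_j$ are given. Fix a transversal $T\ni1$ of $G_{j+1}/G_j$. For $\gamma\in\Phi_{j+1}$ and $t\in T$ choose $\tau_\gamma(t)\in A_{j+1}=A_j\oplus M_{j+1}$ as follows: its $M_{j+1}$-component is $\sigma_\gamma(tG_j)$, and its $A_j$-component has $\theta$-image within $\rho_j$ of the $V_j$-component of $\gamma b(t)$. Since $\sigma_\gamma(G_j)=0$ and $b(1)=0$, we can take $\tau_\gamma(1)=0$. The $W_{j+1}$-component of $\gamma b(t)$ is $\pi\gamma b(t)=\gamma p(tG_j)$, so by Lemma~\ref{lem:matching}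
\begin{equation}\label{eq:tau}
|\theta\tau_\gamma(t)-\gamma b(t)|\le\rho_j+\lambda_{j+1}.
\end{equation}
Define
\[
f_{j+1}^\gamma(ty)=\tau_\gamma(t)+f_j^{\gamma'}(y),\qquad\gamma'=(\gamma t)|_{V_j}\in\Phi_j\qquad(t\in T,\ y\in G_j).
\]
For fixed $t$ this maps $tG_j$ bijectively onto the coset of $A_j$ in $A_{j+1}$ with $M_{j+1}$-component $\sigma_\gamma(tG_j)$. As $\sigma_\gamma$ is a bijection, so is $f_{j+1}^\gamma\colon G_{j+1}\to A_{j+1}$. Taking $t=1$ shows that it extends $f_j^{\gamma|_{V_j}}$; in particular it sends $1$ to $0$.

\emph{Steps in $G_i$ with $i\le j$.} Let $g=ty$ and $x\in G_i$. Then $gx=t(yx)$ with $yx\in G_j$, so $f_{j+1}^\gamma(gx)-f_{j+1}^\gamma(g)=f_j^{\gamma'}(yx)-f_j^{\gamma'}(y)$. Also $\gamma g\,b(x)=\gamma'y\,b(x)$, because $y\,b(x)\in V_j$. Thus both parts of \eqref{eq:twisted} at level $j+1$ follow from \eqref{eq:twisted} at level $j$ for $\gamma'$, $y$, $x$, with the same constant $C_i$.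

\emph{Steps in $G_{j+1}$.} The first part of \eqref{eq:twisted} is the surjectivity of $f_{j+1}^\gamma$. For $g=ty$, using $b(ty)=b(t)+tb(y)$, we have
\[
\theta f_{j+1}^\gamma(g)-\gamma b(g)=\bigl[\theta\tau_\gamma(t)-\gamma b(t)\bigr]+\bigl[\theta f_j^{\gamma'}(y)-\gamma'b(y)\bigr].
\]
The first bracket is bounded by \eqref{eq:tau}. The second has norm at most $C_j$, by \eqref{eq:twisted} at level $j$ with $i=j$, starting point $1$ and step $y$. So $|\theta f_{j+1}^\gamma-\gamma b|\le\rho_j+\lambda_{j+1}+C_j$ on $G_{j+1}$. Since $\gamma g\,b(x)=\gamma b(gx)-\gamma b(g)$, the second part of \eqref{eq:twisted} holds for $i=j+1$ with $C_{j+1}=2(\rho_j+\lambda_{j+1}+C_j)$.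
\end{proof}

\begin{proposition}\label{prop:da}
Condition \textup{(d)} implies condition \textup{(a)}.
\end{proposition}

\begin{proof}
The bijections $f_j^{\mathrm{id}}\colon G_j\to A_j$ extend one another; let $f\colon G\to A$ be their union, a bijection. Given $i\ge0$, $g\in G$ and $x\in G_i$, apply \eqref{eq:twisted} with $\gamma=\mathrm{id}$ at a level $j\ge i$ with $g\in G_j$:
\[
f(gG_i)=f(g)+A_i,\qquad|\theta(f(gx)-f(g))-g\,b(x)|\le C_i .
\]
Recall that $|g\,b(x)|=|b(x)|$. We verify the criterion of Lemma~\ref{lem:dictionary}(i), one step at a time.

Fix $x\in G_i$. For every $g\in G$ the difference $f(gx)-f(g)$ lies in the set $\{a\in A_i:|\theta(a)|\le C_i+|b(x)|\}$, which is finite by \eqref{eq:properA} and independent of $g$. So $f$ is bornologous.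

Fix $a\in A_i$. For every $g\in G$ we have $f(g)+a=f(gx)$ for some $x\in G_i$, and then $|b(x)|\le C_i+|\theta(a)|$. By \eqref{eq:proper} such $x$ lie in a finite set independent of $g$. So $f^{-1}$ is bornologous.

Thus $f$ and $f^{-1}$ are bornologous bijections inverse to each other, and $G\in\mathcal A_b$.
\end{proof}

Proposition~\ref{prop:abelian}, Corollary~\ref{cor:cd} and Proposition~\ref{prop:da}, together with the trivial implication (a)$\Rightarrow$(b), prove Theorem~\ref{thm:main}, and with it Corollary~\ref{cor:answer}.

\begin{thebibliography}{9}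

\bibitem{BHZ}
T. Banakh, J. Higes, I. Zarichinyy,
\emph{The coarse classification of countable abelian groups},
arXiv:0807.1141 (2008).

\bibitem{Rag}
Raghunathan,
\emph{Discrete Subgroups of Lie Groups}, Ch.~II.

\bibitem{Seg}
Segal,
\emph{Polycyclic Groups}, Ch.~6.

\end{thebibliography}
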